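
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}

\title{H\"older's Inequality Is Not Saturated\\ in Dual Segal--Bargmann $L^p$ Spaces}


\begin{abstract}
H\"older's inequality bounds the pairing between the Segal--Bargmann spaces
$\mathcal H^n_{p,\alpha}$ and $\mathcal H^n_{p',\alpha}$ over $\mathbb C^n$ with a constant
$C_p^n$. We prove a conjecture of Gryc and Kemp: for $p\neq 2$ this constant is not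
approached by any sequence of pairs. The best constant is at most
$\bigl(1-10^{-12}(1-\frac2p)^2\bigr)C_p^n$ for every $n$ and $\alpha$, including the endpoints
$p=1,\infty$. The proof is local and uses no compactness. For $p\ne2$ the condition for
equality in H\"older's inequality is incompatible with holomorphy on every disc. Comparing
averages over concentric circles makes this quantitative on discs of a fixed radius, around
points that carry at least half of the mass. Conversely, Gaussian random entire functions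
show that for $1<p<\infty$ the best constant is at least
$\bigl(1-(1-\frac2p)^2\bigr)C_p^n$ for every $n$. So the relative deficit has exact order
$(1-\frac2p)^2$, uniformly in the dimension.
\end{abstract}

\section{The question and the results}

\subsection{H\"older's inequality for Segal--Bargmann spaces}

Let $\lambda^n$ be Lebesgue measure on $\mathbb C^n$, and for $\beta>0$ let
$\gamma^n_\beta(dz)=(\beta/\pi)^n e^{-\beta|z|^2}\lambda^n(dz)$, a Gaussian probability
measure. Fix $\alpha>0$. For $1<p<\infty$ let $\mathcal H^n_{p,\alpha}$ be the space of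
holomorphic functions $f$ on $\mathbb C^n$ with
\[
\|f\|_{p,\alpha}^p=\int_{\mathbb C^n}|f|^p\,d\gamma^n_{\alpha p/2}<\infty .
\]
The variance of the measure depends on $p$. This makes the weight per power of $|f|$ the
same for all $p$: a holomorphic $f$ lies in $\mathcal H^n_{p,\alpha}$ if and only if
$f e^{-\alpha|z|^2/2}\in L^p(\mathbb C^n,\lambda^n)$. Let $\frac1p+\frac1{p'}=1$, and pair
$g\in\mathcal H^n_{p,\alpha}$ with $h\in\mathcal H^n_{p',\alpha}$ by
\[
\langle g,h\rangle_\alpha=\int_{\mathbb C^n}g\,\bar h\,d\gamma^n_\alpha .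
\]
The map $h\mapsto\langle\cdot,h\rangle_\alpha$ identifies $\mathcal H^n_{p',\alpha}$ with the
dual of $\mathcal H^n_{p,\alpha}$. This identification need not be isometric. Writing
$\|\cdot\|^*_{p,\alpha}$ for the dual norm, it is known that
\begin{equation}\label{eq:two-sided}
\|h\|_{p',\alpha}\le\|\langle\cdot,h\rangle_\alpha\|^*_{p,\alpha}\le C_p^n\,\|h\|_{p',\alpha},
\qquad C_p=\frac{2}{p^{1/p}\,p'^{1/p'}},\quad C_p^n=(C_p)^n .
\end{equation}
The first inequality is sharp; the second is H\"older's inequality. Note that $\log C_p$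
equals $\log 2$ minus the entropy of the probability vector $(\frac1p,\frac1{p'})$, so
$C_p\ge1$ with equality only for $p=2$.

Is the second inequality sharp as well? For nonzero $g\in\mathcal H^n_{p,\alpha}$ and
$h\in\mathcal H^n_{p',\alpha}$ put
\[
\mathcal R_{p,\alpha}(g,h)=\frac{|\langle g,h\rangle_\alpha|}{\|g\|_{p,\alpha}\|h\|_{p',\alpha}} .
\]
The best constant in place of $C_p^n$ is $\sup_{g,h}\mathcal R_{p,\alpha}(g,h)$, the supremum
being over all such pairs. When $p=2$
it is $1=C_2^n$, attained at $g=h$. When $p\ne2$ it is known that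
$\mathcal R_{p,\alpha}(g,h)<C_p^n$ for every single pair (a short proof is in
Section~\ref{sec:equality}). The following stronger statement is conjectured in \cite{GK}.

\begin{conjecture}
For $1<p<\infty$, $p\ne2$, the strict inequality is not saturated by any sequence of pairs:
$\sup_{g,h}\mathcal R_{p,\alpha}(g,h)<C_p^n$.
\end{conjecture}

Strictness for each pair does not by itself imply this, because maximizing sequences need not
converge: they may drift to infinity, or spread out over larger and larger regions.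
Spreading is a real issue: the random pairs in Section~\ref{sec:gaussian}, which give our lower
bound for the supremum, do exactly that.

\subsection{Flat coordinates}

The dilation $f\mapsto f(\cdot/\sqrt\alpha)$ maps $\mathcal H^n_{p,\alpha}$ isometrically onto
$\mathcal H^n_{p,1}$ for every $p$ and preserves the pairing (substitute $z=\sqrt\alpha\,u$ in
the integrals). So we take $\alpha=1$. For holomorphic $g,h$ on $\mathbb C^n$ we write
throughout
\[
G=g\,e^{-|z|^2/2},\qquad H=h\,e^{-|z|^2/2},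
\]
we write $dA$ for Lebesgue measure and $\|\cdot\|_p$ for the norm of $L^p(dA)$, and we let
$F^p_n$ be the space of such functions $G$ that lie in $L^p(dA)$. Then
$\|g\|_{p,1}=(p/2\pi)^{n/p}\|G\|_p$ and $\langle g,h\rangle_1=\pi^{-n}\int G\bar H\,dA$, so that
\begin{equation}\label{eq:flat}
\mathcal R_{p,1}(g,h)=C_p^n\,Q_p(G,H),\qquad
Q_p(G,H)=\frac{\bigl|\int G\bar H\,dA\bigr|}{\|G\|_p\,\|H\|_{p'}}\le1 .
\end{equation}
So $C_p^n$ comes only from normalizing the measures, and the question is whether the ordinary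
H\"older inequality, restricted to the subspaces $F^p_n\subset L^p$ and
$F^{p'}_n\subset L^{p'}$, keeps its constant $1$. We set
\[
A_{p,n}=\sup\bigl\{Q_p(G,H):0\ne G\in F^p_n,\ 0\ne H\in F^{p'}_n\bigr\}\le 1,
\qquad\text{so that}\quad \sup_{g,h}\mathcal R_{p,\alpha}(g,h)=A_{p,n}C_p^n .
\]
We also allow the endpoints $p\in\{1,\infty\}$, with $1'=\infty$ and $\infty'=1$. The space
$\mathcal H^n_{1,\alpha}$ is defined by the formula above with $p=1$, and
$\mathcal H^n_{\infty,\alpha}$ by finiteness of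
$\|f\|_{\infty,\alpha}=\sup|f|e^{-\alpha|z|^2/2}$. With $\infty^{1/\infty}=1$ we have
$C_1=C_\infty=2$. Since $\|h\|_{\infty,1}=\|H\|_\infty$, \eqref{eq:flat} remains true.

\subsection{Results}

\begin{theorem}\label{thm:upper}
For all $n\ge1$, all $\alpha>0$ and all $1\le p\le\infty$,
\[
\sup_{g,h}\mathcal R_{p,\alpha}(g,h)\le\Bigl(1-10^{-12}\bigl(1-\tfrac2p\bigr)^2\Bigr)\,C_p^n .
\]
In particular the conjecture is true.
\end{theorem}

\begin{theorem}\label{thm:lower}
For all $n\ge1$ and $1<p<\infty$,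
\[
A_{p,n}\ \ge\ \frac{1}{\Gamma(1+\frac p2)^{1/p}\,\Gamma(1+\frac{p'}2)^{1/p'}}
\ \ge\ \frac{2}{\sqrt{pp'}}=\sqrt{1-\bigl(1-\tfrac2p\bigr)^2}\,.
\]
\end{theorem}

\begin{corollary}\label{cor:order}
For all $n\ge1$ and $1\le p\le\infty$,
\[
10^{-12}\bigl(1-\tfrac2p\bigr)^2\ \le\ 1-A_{p,n}\ \le\ \bigl(1-\tfrac2p\bigr)^2 ,
\]
and $A_{p,n}=1$ if and only if $p=2$. The sequence $n\mapsto A_{p,n}$ is nonincreasing; for
$1<p<\infty$, $p\ne2$, its limit lies in $[\,2/\sqrt{pp'},1)$. For $1<p<\infty$,
\[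
\lim_{n\to\infty}\Bigl(\sup_{g,h}\mathcal R_{p,\alpha}(g,h)\Bigr)^{1/n}=C_p .
\]
\end{corollary}

So for $1<p<\infty$, $p\ne2$, the constant $C_p^n$ is never optimal, but its exponential rate
is. The second fact may look surprising. If
$g$ and $h$ are products of functions of one variable, then $Q_p(G,H)$ factors, so the
supremum of $Q_p$ over such product pairs is $A_{p,1}^n$, which tends to $0$ exponentially.
Theorem~\ref{thm:lower} shows that for large $n$ the pairs that matter are not products.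

The constant $10^{-12}$ is not optimized, and we do not determine $A_{p,n}$ for $p\neq2$.

\section{Why equality fails, and by how much}\label{sec:equality}

\subsection{Exact equality}

For nonzero $G,H$ and $1\le p<\infty$ put
\begin{equation}\label{eq:rho}
\rho=\frac{H}{|G|^{p-2}G}=|G|^{2-p}\,\frac hg\qquad\text{wherever }G\neq0 .
\end{equation}
Let $1<p<\infty$. Equality $Q_p(G,H)=1$ in H\"older's inequality holds if
and only if $H=c\,|G|^{p-2}G$ almost everywhere with a constant $c\neq0$. So $\rho$ measures how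
far a pair is from equality. In the case of equality $\rho\equiv c\ne0$ on the open set
$\{g\ne0\}$, by continuity. In particular $h$ has no zeros there, so both $\log|h/g|$ and
$\log|g|$ are harmonic there, whereas $\Delta(-\frac12|z|^2)=-2n$. Therefore
\[
0=\Delta\log|\rho|=(2-p)\,\Delta\log|G|=-2n(2-p),
\]
and $p=2$. So for $p\ne2$ equality is impossible.

The obstruction is local. For $p\ne2$ the function $\rho$ cannot be a nonzero constant on any
ball in $\{g\ne0\}$, and the curvature $\Delta\log|G|$ that forbids it is the same constant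
everywhere in $\{g\ne0\}$. This suggests that typical discs
of a fixed size carry a definite loss in H\"older's inequality, proportional to the
amount of $|G|^p$ that they contain. If so, drifting or spreading of $G$ does not help,
and the losses add up to a fixed fraction of $\|G\|_p^p$.

To make this precise, we will normalize $\|G\|_p=\|H\|_{p'}=1$ and $\int G\bar H\,dA\ge0$, so
that equality would mean $\rho\equiv1$. For $p<2$ the loss in H\"older's inequality will be
bounded below pointwise by $\frac12|G|^p|1-\rho|^2$ (Lemma~\ref{lem:young}). So the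
question is how close $\rho$ can be to $1$ in $L^2$ of a disc. We answer it first in the
simplest case.

\subsection{The model case $g=1$}\label{sec:model}

Let $n=1$, $1\le p<2$ and $\kappa=2-p\in(0,1]$. For $g=1$ we have $G=e^{-|z|^2/2}$ and
$\rho(z)=e^{-\kappa|z|^2/2}h(z)$. Consider the disc
$|z|<r$. By the mean value property, the average of $\rho$ over the circle $|z|=t$ is
$h(0)e^{-\kappa t^2/2}$. This changes with $t$ unless it is $0$, so it cannot stay equal to the
average of $1$.
Since the average of $|F|^2$ over a circle is at least the square of the modulus of the average of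
$F$, we get, with the substitution $s=t^2$,
\[
\int_{|z|<r}|1-\rho|^2\,dA\ \ge\ \int_0^r\bigl|1-ce^{-\kappa t^2/2}\bigr|^2\,2\pi t\,dt
=\pi\int_0^{r^2}\bigl|1-ce^{-\kappa s/2}\bigr|^2ds,\qquad c=h(0).
\]
The minimum over $c\in\mathbb C$ of the last integral is a projection problem in
$L^2(0,r^2)$. With $y=\kappa r^2/4$ we have
$\int_0^{r^2}e^{-\kappa s/2}ds=r^2\frac{1-e^{-2y}}{2y}$ and
$\int_0^{r^2}e^{-\kappa s}ds=r^2\frac{1-e^{-4y}}{4y}$, so the minimum is
\[
r^2-\frac{\bigl(\int_0^{r^2}e^{-\kappa s/2}ds\bigr)^2}{\int_0^{r^2}e^{-\kappa s}ds}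
=r^2\Bigl(1-\frac1y\cdot\frac{1-e^{-2y}}{1+e^{-2y}}\Bigr)
=r^2\Bigl(1-\frac{\tanh y}{y}\Bigr).
\]
It is attained for some $c$. For the constant function $h=c$ the function $1-\rho$ is radial, so
equality holds throughout.
Hence in the model case the smallest possible value of $\int_{|z|<r}|1-\rho|^2\,dA$ is exactly
$\pi r^2(1-\frac{\tanh y}y)$. For small $y$ this is about $\pi r^2y^2/3=\pi\kappa^2r^6/48$;
we will use the cruder bound
\begin{equation}\label{eq:tanh}
1-\frac{\tanh y}{y}=\frac1y\int_0^y\tanh^2x\,dx\ \ge\ \frac{y^2}{12}\qquad(0<y\le1),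
\end{equation}
which holds because $\tanh$ is concave on $[0,1]$ with $\tanh 0=0$ and $\tanh1>\frac12$, so that
$\tanh x\ge x/2$ there.

For a general $g$ without zeros in the disc, the factor $|G|^\kappa$ also contains
$|g|^\kappa$. This is a holomorphic function times an antiholomorphic one. The first can be
absorbed into $h$, and we can divide by the second, because the circle averages of an
antiholomorphic function are constant as well. The next lemma is the resulting estimate.

\begin{lemma}\label{lem:circle}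
Let $0<\kappa\le1$, $0<r\le1$, and let $\varphi,\chi$ be holomorphic on $|\zeta|<r$ with
$\chi(0)=1$. Then
\[
\int_{|\zeta|<r}\Bigl|e^{-\kappa|\zeta|^2/2}\varphi(\zeta)-\overline{\chi(\zeta)}\Bigr|^2dA
\ \ge\ \frac{\pi\kappa^2r^6}{192}.
\]
\end{lemma}

\begin{proof}
The average of $e^{-\kappa|\zeta|^2/2}\varphi-\overline{\chi}$ over the circle $|\zeta|=t<r$ is
$e^{-\kappa t^2/2}\varphi(0)-1$. So, as in the model case with $c=\varphi(0)$, the integral is
at least $\pi r^2(1-\frac{\tanh y}{y})$ with $y=\kappa r^2/4\le1$. By \eqref{eq:tanh} this is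
at least $\pi r^2y^2/12=\pi\kappa^2r^6/192$.
\end{proof}

\section{Proof of Theorem~\ref{thm:upper}}

\subsection{Reduction to one variable and $p<2$}

\begin{lemma}\label{lem:slice}
For $1\le m\le n$ and $1\le p\le\infty$ we have $A_{p,n}\le A_{p,m}$.
\end{lemma}

\begin{proof}
The case $m=n$ is trivial, so let $m<n$ and write
$z=(u,w)\in\mathbb C^m\times\mathbb C^{n-m}$. Let $G\in F^p_n$ and $H\in F^{p'}_n$. The slice
$G(\cdot,w)$ is
$e^{-|w|^2/2}$ times $g(\cdot,w)e^{-|u|^2/2}$, with $g(\cdot,w)$ holomorphic. By Fubini's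
theorem it lies in $F^p_m$ for almost every $w$; if $p=\infty$, this holds for every $w$, and
the supremum of the slice is at most $\|G\|_\infty$. The same is true of $H$ and $p'$. Hence
\[
\Bigl|\int G\bar H\,dA\Bigr|
\le\int\Bigl|\int G\bar H\,dA(u)\Bigr|dA(w)
\le A_{p,m}\int\|G(\cdot,w)\|_p\,\|H(\cdot,w)\|_{p'}\,dA(w)
\le A_{p,m}\|G\|_p\|H\|_{p'},
\]
the last step by H\"older's inequality in $w$.
\end{proof}

So it suffices to treat $n=1$. For $p=2$ the theorem is H\"older's inequality. Since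
$Q_p(G,H)=Q_{p'}(H,G)$ and $|1-\frac2p|=|1-\frac2{p'}|$, we may assume $1\le p<2$. Put
$\kappa=2-p\in(0,1]$. As $\kappa=p(\frac2p-1)\ge|1-\frac2p|$, Theorem~\ref{thm:upper} follows
once we show
\begin{equation}\label{eq:goal}
1-Q_p(G,H)\ \ge\ 10^{-12}\kappa^2
\end{equation}
for all $G\in F^p_1$, $H\in F^{p'}_1$ with $\|G\|_p=\|H\|_{p'}=1$. For the rest of this section
fix $p$ and such $G,H$.
Multiplying $H$ by a unimodular constant we may assume $\int G\bar H\,dA\ge0$.

\subsection{The deficit as an integral}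

To localize $1-Q_p(G,H)$, recall that H\"older's inequality is the integrated form of Young's
inequality, and keep the pointwise remainder. Put
\[
D=\begin{cases}\frac1p|G|^p+\frac1{p'}|H|^{p'}-\operatorname{Re}(G\bar H),&1<p<2,\\[2pt]
|G|-\operatorname{Re}(G\bar H),&p=1.\end{cases}
\]
For $p=1$ we have $|H|\le1$ everywhere. In both cases $D\ge0$, and since the norms are $1$ and
the pairing is nonnegative,
\begin{equation}\label{eq:deficit}
\int_{\mathbb C}D\,dA=1-Q_p(G,H).
\end{equation}

\begin{lemma}\label{lem:young}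
With $\rho$ as in \eqref{eq:rho}, $D\ge\frac12|G|^p\,|1-\rho|^2$ at every point where
$G\neq0$.
\end{lemma}

\begin{proof}
We have $H\bar G=|G|^p\rho$, hence $\operatorname{Re}(G\bar H)=|G|^p\operatorname{Re}\rho$. Let
$p=1$. Then $D=|G|(1-\operatorname{Re}\rho)$ and $|\rho|=|H|\le1$, so
$\frac12|1-\rho|^2=\frac12(1+|\rho|^2)-\operatorname{Re}\rho\le1-\operatorname{Re}\rho$.

Let $1<p<2$ and put $m=p'>2$, $t=|\rho|$. Since $(p-1)p'=p$, we have $|H|^{p'}=|G|^pt^m$, so
$D=|G|^p\bigl(\frac1p+\frac{t^m}m-\operatorname{Re}\rho\bigr)$. The function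
\[
\frac1p+\frac{t^m}{m}-t-\frac12(1-t)^2=\frac12-\frac1m+\frac{t^m}{m}-\frac{t^2}{2}
\]
vanishes at $t=1$ and has derivative $t^{m-1}-t$, which is $\le0$ on $[0,1]$ and $\ge0$ on
$[1,\infty)$. So it is nonnegative, and
\[
\frac1p+\frac{t^m}m-\operatorname{Re}\rho\ \ge\ \frac12(1-t)^2+t-\operatorname{Re}\rho
=\frac12|1-\rho|^2 .\qedhere
\]
\end{proof}

This is where the reduction to $p<2$ is used: for $m<2$ the displayed function tends to
$-\infty$ as $t\to\infty$, and the pointwise inequality would fail.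

\subsection{Good points}

We want to apply Lemma~\ref{lem:circle} on discs of a fixed radius. On such a disc $g$ must be
zero-free, with $|G|$ bounded below by a fixed fraction of its value at the center. This
cannot be expected around every point, since $g$ may have zeros nearby. We show that it is
true around points that carry at least half of the mass $|G|^p\,dA$: those where $|G|$ is not
much smaller than its maximum nearby.

First we move a given point to the origin. For $w\in\mathbb C$ let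
\[
g_w(\zeta)=g(w+\zeta)\,e^{-\bar w\zeta-|w|^2/2},\qquad\text{so that}\quad
|g_w(\zeta)|\,e^{-|\zeta|^2/2}=|G(w+\zeta)|,
\]
because $|w+\zeta|^2=|w|^2+2\operatorname{Re}(\bar w\zeta)+|\zeta|^2$. The function $g_w$ is
entire, so $|g_w|^p$ is subharmonic, and
\begin{equation}\label{eq:submean}
|G(w)|^p=|g_w(0)|^p\le\frac1\pi\int_{|\zeta|<1}|G(w+\zeta)|^pe^{p|\zeta|^2/2}\,dA(\zeta)
\le\frac{e^{p/2}}{\pi}\int_{B(w,1)}|G|^p\,dA .
\end{equation}
Let $S(w)=\max_{|z-w|\le1}|G(z)|$, a continuous function of $w$, and call $w$ \emph{good} if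
\[
G(w)\ne0\quad\text{and}\quad S(w)\le8\sqrt e\,|G(w)| .
\]
Let $\mathcal G$ be the Borel set of good points.

\begin{lemma}\label{lem:good}
$\int_{\mathcal G}|G|^p\,dA\ge\frac12$. Moreover, let $w\in\mathcal G$, $r=\frac1{50}$ and
$f=g_w/g_w(0)$. Then $f(0)=1$, and $|f(\zeta)|\ge\frac12$ for $|\zeta|<r$.
\end{lemma}

\begin{proof}
If $|z-w|\le1$ then $B(z,1)\subset B(w,2)$, so \eqref{eq:submean} at $z$ gives
$S(w)^p\le\frac{e^{p/2}}\pi\int_{B(w,2)}|G|^p\,dA$. Integrating in $w$, each point is counted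
with weight $4\pi$, and $\int S^p\,dA\le4e^{p/2}\|G\|_p^p=4e^{p/2}$. Off $\mathcal G$ we have
$|G|\le S/(8\sqrt e)$. Hence
\[
\int_{\mathbb C\setminus\mathcal G}|G|^p\,dA\le(8\sqrt e)^{-p}\,4e^{p/2}=4\cdot8^{-p}\le\tfrac12 ,
\]
as $p\ge1$. Since $\|G\|_p=1$, the first claim follows.

Let $w$ be good. For $|\zeta|\le1$ we have
$|f(\zeta)|=e^{|\zeta|^2/2}|G(w+\zeta)|/|G(w)|\le\sqrt e\cdot8\sqrt e=8e<22$. So $f-1$
vanishes at $0$ and is bounded by $23$ on the unit disc, and the Schwarz lemma gives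
$|f(\zeta)-1|\le23|\zeta|$ there. For $|\zeta|<r$ the right side is less than
$\frac{23}{50}<\frac12$.
\end{proof}

\subsection{The loss near a good point}

\begin{lemma}\label{lem:local}
Let $w\in\mathcal G$ and $r=\frac1{50}$. Then
\[
\int_{B(w,r)}D\,dA\ \ge\ \frac{\pi\kappa^2r^6}{1600}\,|G(w)|^p .
\]
\end{lemma}

\begin{proof}
Let $f$ be as in Lemma~\ref{lem:good}; it has no zeros on the disc $|\zeta|<r$. So $g$ has no
zeros on $B(w,r)$, and there is a holomorphic branch $\chi=f^{-\kappa/2}$ on $|\zeta|<r$ with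
$\chi(0)=1$. We have $|f|^\kappa=\chi^{-1}\,\overline{\chi}^{\,-1}$ and
$|G(w+\zeta)|=|G(w)|\,|f(\zeta)|\,e^{-|\zeta|^2/2}$. Inserting this into $\rho=|G|^\kappa h/g$
gives
\[
\overline{\chi(\zeta)}\,\rho(w+\zeta)=e^{-\kappa|\zeta|^2/2}\varphi(\zeta),\qquad
\varphi(\zeta)=|G(w)|^\kappa\,\chi(\zeta)^{-1}\,\frac hg(w+\zeta),
\]
where $\varphi$ is holomorphic. Therefore
\[
|1-\rho(w+\zeta)|^2=|f(\zeta)|^\kappa\,
\bigl|e^{-\kappa|\zeta|^2/2}\varphi(\zeta)-\overline{\chi(\zeta)}\bigr|^2 .
\]
By Lemma~\ref{lem:young} and $p+\kappa=2$,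
\[
D(w+\zeta)\ \ge\ \tfrac12|G(w)|^p\,|f(\zeta)|^2\,e^{-p|\zeta|^2/2}\,
\bigl|e^{-\kappa|\zeta|^2/2}\varphi(\zeta)-\overline{\chi(\zeta)}\bigr|^2 .
\]
Here $|f|^2\ge\frac14$, and $e^{-p|\zeta|^2/2}\ge e^{-r^2}\ge1-r^2\ge0.99$. Integrating over
$|\zeta|<r$ and applying Lemma~\ref{lem:circle},
\[
\int_{B(w,r)}D\,dA\ \ge\ \frac{0.99}{8}\cdot\frac{\pi\kappa^2r^6}{192}\,|G(w)|^p
=\frac{0.99}{1536}\,\pi\kappa^2r^6\,|G(w)|^p\ \ge\ \frac{\pi\kappa^2r^6}{1600}\,|G(w)|^p .
\qedhere
\]
\end{proof}

The hypothesis $p\ne2$ enters through $\kappa\neq0$: for $p=2$ the function $\rho=h/g$ is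
itself holomorphic and may be identically $1$.

\subsection{Adding up the losses}

Integrate the estimate of Lemma~\ref{lem:local} over $w\in\mathcal G$. By Fubini's theorem and
$D\ge0$,
\[
\int_{\mathcal G}\int_{B(w,r)}D\,dA\,dA(w)
=\int_{\mathbb C}D(z)\,\bigl|\mathcal G\cap B(z,r)\bigr|\,dA(z)\le\pi r^2\int_{\mathbb C}D\,dA,
\]
where $|\cdot|$ denotes area. Since $\int_{\mathcal G}|G|^p\,dA\ge\frac12$, we obtain
\[
\pi r^2\int_{\mathbb C}D\,dA\ \ge\ \frac12\cdot\frac{\pi\kappa^2r^6}{1600},
\qquad\text{i.e.}\qquad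
\int_{\mathbb C}D\,dA\ \ge\ \frac{r^4}{3200}\,\kappa^2=\frac{\kappa^2}{2\cdot10^{10}}
\ \ge\ 10^{-12}\kappa^2 .
\]
With \eqref{eq:deficit} this is \eqref{eq:goal}, and Theorem~\ref{thm:upper} is proved.\qed

\section{Gaussian random functions: proof of Theorem~\ref{thm:lower}}\label{sec:gaussian}

\subsection{Which pairs to try}

This subsection is motivation only. Let us look for pairs with small deficit when $p\ne2$ is
near $2$. The simplest choice is $h=g$,
for which $\rho=|G|^{2-p}$ is close to a constant wherever $|G|$ does not vary too much. For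
$g=h=1$ we have $\mathcal R_{p,1}(1,1)=1$, so $Q_p(G,G)=C_p^{-n}$. This decays
exponentially in $n$, because $\log|G|=-|z|^2/2$ varies more and more, in the region that
matters, as $n$ grows. We would like $|G|$ to be constant over a large region, which the curvature
$\Delta\log|G|=-2n$ forbids. But $|G|$ can be constant \emph{in law}. If
$g=\sum_\nu\xi_\nu z^\nu/\sqrt{\nu!}$ with independent standard complex Gaussians $\xi_\nu$,
then $\mathbb E|g(z)|^2=e^{|z|^2}$, and $G(z)$ is a standard complex Gaussian for every $z$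
and every $n$. For $h=g$, integrating over a large region should then give
\[
Q_p\ \approx\ \frac{\mathbb E|\xi|^2}{(\mathbb E|\xi|^p)^{1/p}(\mathbb E|\xi|^{p'})^{1/p'}},
\]
where $\xi$ is a standard complex Gaussian. This does not depend on $n$. However,
$\mathbb E\int|G|^p\,dA=\infty$ for this $G$, so we damp the coefficients slightly.
We use different damping for $g$ and $h$, chosen so that $\mathbb E|G|^p$ and
$\mathbb E|H|^{p'}$ decay with the same profile, as equality in H\"older's inequality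
requires.

\subsection{The first inequality}

Let $1<p<\infty$. A standard complex Gaussian $\xi$ has density $\pi^{-1}e^{-|x|^2}$ on
$\mathbb C$. So $|\xi|^2$ is exponential with mean $1$, and
$\mathbb E|\xi|^q=\int_0^\infty s^{q/2}e^{-s}\,ds=\Gamma(1+\frac q2)$ for $q>0$. Let
$(\xi_\nu)_{\nu\in\mathbb N_0^n}$ be independent standard complex Gaussians. For
$0<\delta<\frac12\min(p,p')$ define $t_1,t_2\in(0,1)$ by
\[
t_1^2=1-\frac{2\delta}p,\qquad t_2^2=1-\frac{2\delta}{p'},
\]
and put, with the same $\xi_\nu$ in both series,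
\[
g=\sum_\nu\xi_\nu\,t_1^{|\nu|}\frac{z^\nu}{\sqrt{\nu!}},\qquad
h=\sum_\nu\xi_\nu\,t_2^{|\nu|}\frac{z^\nu}{\sqrt{\nu!}} .
\]
Since $\mathbb E|\xi_\nu|\le1$ and $\sum_\nu R^{|\nu|}/\sqrt{\nu!}<\infty$ for every $R$, the sum
$\sum_\nu|\xi_\nu|R^{|\nu|}/\sqrt{\nu!}$ is almost surely finite for all $R\in\mathbb N$. So
almost surely both series converge absolutely and locally uniformly, and $g,h$ are entire.

For fixed $z$ they are linear combinations of the $\xi_\nu$ with square summable
coefficients, so they also converge in $L^2$ of the probability space. Hence $G(z)$ is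
distributed as $\sqrt{v}\,\xi$ with
\[
v=e^{-|z|^2}\sum_\nu t_1^{2|\nu|}\frac{|z^\nu|^2}{\nu!}=e^{-(1-t_1^2)|z|^2}=e^{-2\delta|z|^2/p},
\]
so $\mathbb E|G(z)|^p=\Gamma(1+\frac p2)\,e^{-\delta|z|^2}$. In the same way, with $t_2$ and
$p'$ in place of $t_1$ and $p$,
$\mathbb E|H(z)|^{p'}=\Gamma(1+\frac{p'}2)\,e^{-\delta|z|^2}$. Integrating over $\mathbb C^n$,
\begin{equation}\label{eq:norms}
\mathbb E\|G\|_p^p=\Gamma(1+\tfrac p2)\Bigl(\frac\pi\delta\Bigr)^n,\qquad
\mathbb E\|H\|_{p'}^{p'}=\Gamma(1+\tfrac{p'}2)\Bigl(\frac\pi\delta\Bigr)^n ,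
\end{equation}
so $G\in F^p_n$ and $H\in F^{p'}_n$ almost surely. Furthermore
\[
\mathbb E\,G(z)\overline{H(z)}=e^{-|z|^2}\sum_\nu(t_1t_2)^{|\nu|}\frac{|z^\nu|^2}{\nu!}
=e^{-(1-t_1t_2)|z|^2}.
\]
By \eqref{eq:norms} and H\"older's inequality $\mathbb E\int|G\bar H|\,dA<\infty$, so Fubini's
theorem gives $\mathbb E\int G\bar H\,dA=(\pi/(1-t_1t_2))^n$. Now
$|\int G\bar H\,dA|\le A_{p,n}\|G\|_p\|H\|_{p'}$ almost surely. Taking expectations and using
H\"older's inequality in the probability space,
\[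
\Bigl(\frac{\pi}{1-t_1t_2}\Bigr)^n
\le A_{p,n}\bigl(\mathbb E\|G\|_p^p\bigr)^{1/p}\bigl(\mathbb E\|H\|_{p'}^{p'}\bigr)^{1/p'}
=A_{p,n}\,\Gamma(1+\tfrac p2)^{1/p}\,\Gamma(1+\tfrac{p'}2)^{1/p'}\Bigl(\frac\pi\delta\Bigr)^n .
\]
Since $t_1=1-\frac\delta p+O(\delta^2)$ and $t_2=1-\frac\delta{p'}+O(\delta^2)$, we have
$1-t_1t_2=\delta+O(\delta^2)$. Dividing by $(\pi/\delta)^n$ and letting $\delta\to0$ proves the
first inequality of Theorem~\ref{thm:lower}.

\subsection{The second inequality}

Put $s=\frac1p\in(0,1)$, so $\frac1{p'}=1-s$, and let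
\[
L(s)=s\log\Gamma\Bigl(1+\frac1{2s}\Bigr),\qquad
\Gamma(1+\tfrac p2)^{1/p}\,\Gamma(1+\tfrac{p'}2)^{1/p'}=e^{L(s)+L(1-s)} .
\]
We compare $L$ with a logarithm by means of second derivatives. Let $\psi=\Gamma'/\Gamma$ and
recall that $\psi'(x)=\sum_{k\ge0}(x+k)^{-2}$ for $x>0$. With $u=\frac1{2s}$ we have
$\frac{du}{ds}=-\frac1{2s^2}$, hence
\[
L'(s)=\log\Gamma(1+u)-u\,\psi(1+u),\qquad
L''(s)=-u\,\psi'(1+u)\cdot\Bigl(-\frac1{2s^2}\Bigr)=\frac{\psi'(1+u)}{4s^3} .
\]
Moreover
\[
\psi'(1+u)=\sum_{k\ge1}\frac1{(k+u)^2}<\int_0^\infty\frac{dx}{(x+u)^2}=\frac1u=2s,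
\qquad\text{so}\qquad L''(s)<\frac1{2s^2}.
\]
Thus $E(s)=-\frac12\log s-L(s)$ is convex on $(0,1)$. Since
$L(\frac12)=\frac12\log\Gamma(2)=0$, convexity gives
$E(s)+E(1-s)\ge2E(\frac12)=\log2$, that is,
\[
L(s)+L(1-s)\le-\tfrac12\log\bigl(4s(1-s)\bigr).
\]
Exponentiating, the product of Gamma factors is at most
$(4s(1-s))^{-1/2}=\sqrt{pp'}/2$, which is the second inequality. Finally,
$4/(pp')=4s(1-s)=1-(1-2s)^2=1-(1-\frac2p)^2$, and taking square roots gives the last equality of
Theorem~\ref{thm:lower}.\qed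

\subsection{Proof of Corollary~\ref{cor:order}}

Put $x=1-\frac2p\in[-1,1]$. The lower bound for $1-A_{p,n}$ is Theorem~\ref{thm:upper}. For
$1<p<\infty$ the upper bound follows from Theorem~\ref{thm:lower} and
$\sqrt{1-x^2}\ge1-x^2$; for $p\in\{1,\infty\}$ it is trivial, since $x^2=1$. The two bounds
together show that $A_{p,n}=1$ if and only if $p=2$. Monotonicity in $n$ is
Lemma~\ref{lem:slice}, and the bounds on the limit follow from the lower bound $2/\sqrt{pp'}$ and
the upper bound $1-10^{-12}x^2$ for $A_{p,n}$, both of which hold for all $n$. Finally, for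
$1<p<\infty$,
\[
\frac{2}{\sqrt{pp'}}\,C_p^n\ \le\ \sup_{g,h}\mathcal R_{p,\alpha}(g,h)=A_{p,n}C_p^n\ \le\ C_p^n ,
\]
and taking $n$-th roots gives the limit $C_p$.\qed

\begin{thebibliography}{1}
\bibitem{GK} William E. Gryc, Todd Kemp, \emph{On Sharp Constants for Dual Segal--Bargmann
$L^p$ Spaces}, arXiv:1401.1866 (2014).
\end{thebibliography}

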